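\title{Random edge perturbations do not give optimal\\ fault-tolerant distance preservers}

\begin{abstract}
An $f$-fault-tolerant $S\times V$ preserver of an $n$-vertex graph is a subgraph that keeps all distances from the source set $S$ after the failure of any $f$ edges. A simple way to build one is to perturb the unit edge weights at random and to overlay the resulting unique shortest paths over all fault sets. Bodwin and Parter asked whether this gives preservers of optimal size, and proposed to start with $f=2$, where the optimal bound is $O(n^{5/3}|S|^{1/3})$. We show that it does not. For $f=2$ there are graphs on which the overlay has $\Omega(n^{12/7}|S|^{2/7})$ edges in expectation, and for every fixed $f\ge2$ there are graphs on which it has $\Omega(n^{2-2/(3f+1)}|S|^{2/(3f+1)})$ edges. The reason is that a graph can bias the perturbation: a chain of 4-cycles is systematically cheaper than a plain path of the same length, so many paths of equal length can be ordered at will.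
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Preservers and tiebreaking}

All graphs are finite, undirected and unweighted. Let $G=(V,E)$ be a graph on $n$ vertices. For a set $F\subseteq E$ of \emph{faults}, $G\setminus F$ is the graph obtained by deleting the edges of $F$, and $\operatorname{dist}_{G\setminus F}(s,t)$ is the number of edges of a shortest $s\leadsto t$ path in it, or $\infty$ if there is none. For $S\subseteq V$ and an integer $f\ge0$, an \emph{$f$-FT $S\times V$ preserver} of $G$ is a subgraph $H\subseteq G$ such that
\[
\operatorname{dist}_{H\setminus F}(s,v)=\operatorname{dist}_{G\setminus F}(s,v)\qquad\text{for all } s\in S,\ v\in V,\ F\subseteq E \text{ with } |F|\le f .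
\]
For $f=0$ and a single source, a breadth-first search tree is a preserver. For $f\ge1$ one asks how many edges must be kept so that the distances from $S$ stay exact whichever $f$ edges fail.

A shortest $s\leadsto t$ path in $G\setminus F$ is called a \emph{replacement path}. A \emph{replacement path tiebreaking scheme} $\pi$ selects one replacement path $\pi(s,t\mid F)$ for every triple $(s,t,F)$ such that $t$ is reachable from $s$ in $G\setminus F$. The \emph{overlay} $H^f_\pi$ is the union of the paths $\pi(s,v\mid F)$ over $s\in S$, $v\in V$ and $|F|\le f$. It is always an $f$-FT $S\times V$ preserver, since $\pi(s,v\mid F)$ lies in $H^f_\pi\setminus F$ and has length $\operatorname{dist}_{G\setminus F}(s,v)$. Its size depends on how ties between replacement paths are broken. The following is known.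
\begin{enumerate}
\item[(i)] For $f=1$ there are $1$-FT $S\times V$ preservers with $O(n^{3/2}|S|^{1/2})$ edges, and this is existentially tight.
\item[(ii)] For $f=2$, every $n$-vertex graph and every $S\subseteq V$ admit a $2$-FT $S\times V$ preserver with $O(n^{5/3}|S|^{1/3})$ edges, and this is existentially tight. The known upper bound is obtained by overlaying the paths of a special, involved tiebreaking scheme (``preferred paths'').
\item[(iii)] For fixed $f$ there are graphs on which every $f$-FT $S\times V$ preserver has $\Omega(n^{2-\frac1{f+1}}|S|^{\frac1{f+1}})$ edges. Whether this is tight for any $f\ge3$ is open. The best general upper bound is $O(n^{2-1/2^f}|S|^{1/2^f})$, and some tiebreaking schemes do produce overlays of this size. That lower-bound construction breaks, however, when ties are broken by small perturbations of the edge weights.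
\end{enumerate}

\subsection{The random perturbation scheme}\label{sec:scheme}

For each edge $\{u,v\}\in E$ fix an arbitrary orientation $(u,v)$, draw $r_{uv}$ uniformly from $[-1/n^2,1/n^2]$, independently over the edges, and set $r_{vu}=-r_{uv}$. Traversing the edge from $u$ to $v$ costs $1+r_{uv}$, and traversing it from $v$ to $u$ costs $1+r_{vu}$. Let $\pi(s,t\mid F)$ be the $s\to t$ path of minimum cost in $G\setminus F$. From now on $\pi$ denotes this random scheme.

Almost surely, $\pi$ is a tiebreaking scheme. First, the perturbations along a simple path add up to at most $(n-1)/n^2$ in absolute value, and $2(n-1)/n^2<1$. So a path with fewer edges always costs less, and a path of minimum cost is a replacement path. Second, two distinct simple $s\leadsto t$ paths differ in some edge $e$. Conditioned on all other perturbations, their costs agree for at most one value of the perturbation of $e$, which is an event of probability $0$. There are finitely many pairs of paths, so almost surely the minimum is unique for every triple $(s,t,F)$.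

The scheme has a property that one wants for small overlays. If $\pi(s,v\mid F)$ passes through $u$, then its initial part is an $s\to u$ path of minimum cost, hence equal to $\pi(s,u\mid F)$. So every edge of $H^f_\pi$ is the \emph{last} edge of some selected path. For $f=0$ this gives at most $|S|(n-1)$ edges, and for general $f$ the size of the overlay is governed by the number of different last edges by which the selected paths enter a vertex.

The scheme is simple, and it defeats the bad example mentioned in (iii). Bodwin and Parter~\cite{BP} pose the question as follows: ``It is therefore intriguing to ask whether it is possible to provide $f$-FT $S\times V$ preservers with optimal edge bounds using random edge perturbations to break the replacement paths ties. The dual failure case of $f=2$ should serve here as a convenient starting point.'' In view of (ii), the dual failure case reads as follows.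

\medskip
\noindent\textbf{Question.} \emph{Is there an absolute constant $C$ such that $\mathbb E\big[|E(H^2_\pi)|\big]\le C\,n^{5/3}|S|^{1/3}$ for every $n$, every $n$-vertex graph $G=(V,E)$ and every nonempty $S\subseteq V$?}

\subsection{Results}

The answer is no.

\begin{theorem}\label{thm:two}
There are absolute constants $c,n_0>0$ such that for all $n\ge n_0$ and all $1\le\sigma\le n$ there are an $n$-vertex graph $G$ and a set $S$ of $\sigma$ vertices with
\[
\mathbb E\big[|E(H^2_\pi)|\big]\ \ge\ c\,n^{12/7}\sigma^{2/7}=c\,n^{5/3}\sigma^{1/3}\,(n/\sigma)^{1/21}.
\]
\end{theorem}

So no constant $C$ as in the Question exists. The bound $O(n^{5/3}|S|^{1/3})$ fails by a polynomial factor already for $|S|=1$, and it fails for every growth rate $|S|=o(n)$. No larger range is possible: if $|S|\ge\varepsilon n$, then $|E|\le n^2\le\varepsilon^{-1/3}n^{5/3}|S|^{1/3}$. By (ii), the graphs of Theorem~\ref{thm:two} do have $2$-FT preservers with $O(n^{5/3}|S|^{1/3})$ edges, so the loss is due to the tiebreaking itself.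

Theorem~\ref{thm:two} is the case $f=2$ of the first part of the next theorem.

\begin{theorem}\label{thm:all}
For each fixed $f\ge2$ there are $c_f,n_f>0$ such that for all $n\ge n_f$ and all $1\le\sigma\le n$ there are an $n$-vertex graph $G$ and a set $S$ of $\sigma$ vertices with
\[
\mathbb E\big[|E(H^f_\pi)|\big]\ \ge\ c_f\,n^{2-\frac2{3f+1}}\sigma^{\frac2{3f+1}} .
\]
If moreover $\sigma\le c_fn$, then $|E(H^f_\pi)|\ge c_f\,n^{2-\frac2{3f+1}}\sigma^{\frac2{3f+1}}$ holds with probability at least $1-\exp(-\sigma d^{f-1}/8)$, where $d=\Theta_f\big((n/\sigma)^{3/(3f+1)}\big)$.
\end{theorem}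

Since $\frac1{f+1}-\frac2{3f+1}=\frac{f-1}{(f+1)(3f+1)}$, this exceeds the conjectural bound $n^{2-1/(f+1)}\sigma^{1/(f+1)}$ of (iii) by a factor of order $(n/\sigma)^{(f-1)/((f+1)(3f+1))}$, a positive power of $n/\sigma$ for every $f\ge2$. We do not determine the exact exponent of the random scheme. For $f=2$ and $|S|=1$ the lower bound proved here is $n^{12/7}$, and the general upper bound in (iii) is $n^{7/4}$.

Section~\ref{sec:cores} sets up a way of producing many last edges and shows which parameter limits it. Section~\ref{sec:diamonds} contains the main idea, the bias of a chain of 4-cycles. Section~\ref{sec:gadget} builds the gadget that exploits the bias, and Section~\ref{sec:proof} proves the theorems.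

\section{Cores, nesting and forced edges}\label{sec:cores}

\subsection{Many last edges from many leaves}

A \emph{core} is a connected graph $K$ with a distinguished vertex, the \emph{root}, and a nonempty set of distinguished vertices, the \emph{leaves}. The \emph{depth} of a leaf is its distance from the root in $K$. For $F\subseteq E(K)$ such that some leaf is reachable from the root in $K\setminus F$, let $N(K,F)$ be the set of \emph{nearest leaves}, those at minimum distance from the root in $K\setminus F$.

For $\sigma\ge1$ and $n\ge2\sigma|V(K)|$, let $G(K,\sigma,n)$ be the following $n$-vertex graph. Take $\sigma$ disjoint copies of $K$ and a set $W$ of $n-\sigma|V(K)|\ge n/2$ further vertices, and join every leaf of every copy to every vertex of $W$. There are no other edges. The source set $S$ consists of the $\sigma$ roots. The edges between leaves and $W$ are the \emph{outer edges}; these are the edges we count. A path from a root could in principle leave its core, pass through $W$ and use other cores, but a shortest path to a vertex of $W$ never does.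

\begin{lemma}\label{lem:last}
Let $s$ be the root of one of the copies of $K$ in $G=G(K,\sigma,n)$, again denoted by $K$. Let $v\in W$, and let $F\subseteq E(K)$ be such that some leaf of $K$ is reachable from $s$ in $K\setminus F$. Then the shortest $s\leadsto v$ paths in $G\setminus F$ are exactly the paths that consist of a shortest $s\leadsto z$ path in $K\setminus F$, for some $z\in N(K,F)$, followed by the edge $zv$.
\end{lemma}

\begin{proof}
Let $\delta$ be the distance in $K\setminus F$ from $s$ to the nearest leaves. The paths described in the lemma avoid $F$, because no outer edge is in $F$, and they have length $\delta+1$. So it suffices to show that every $s\leadsto v$ path $P$ in $G\setminus F$ of length at most $\delta+1$ is of this form. Let $w$ be the first vertex of $P$ in $W$ and let $z$ be the vertex before it. All neighbors of vertices of $K$ lie in $K$ or in $W$, so the part of $P$ from $s$ to $z$ lies in $K\setminus F$, and $z$ is a leaf of $K$ because it has a neighbor in $W$. This part has length at least $\operatorname{dist}_{K\setminus F}(s,z)\ge\delta$. The edge $zw$ brings the length to at least $\delta+1$, so $P$ ends at $w$, that is $w=v$, and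 both inequalities are equalities.
\end{proof}

So the last edge of a replacement path into $v$ comes from a nearest leaf, and we want cores with few vertices and many leaves, each of which can be made nearest by at most $f$ faults. All our faults will be \emph{bridges} of the core, that is, edges on no cycle. A simple path that uses a bridge $e$ has its ends in different components of $K\setminus e$. Therefore:
\begin{equation}\label{eq:bridge}
\parbox{0.84\textwidth}{if $F$ is a set of bridges of $K$ and the leaf $z$ is reachable from the root in $K\setminus F$, then every simple root--$z$ path of $K$ avoids $F$. In particular the distance from the root to $z$ in $K\setminus F$ is the depth of $z$.}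
\end{equation}

\subsection{Nesting}

One more fault allows us to choose among several copies of a core: hang the copies on a path, make later copies closer to the root, and cut the path just after the wanted copy. How much closer a later copy has to be depends on the range of depths inside a copy. We say that $K$ has \emph{spread at most $\kappa$} if the depths of its leaves lie in a set of $\kappa$ consecutive integers.

Let $K$ have spread at most $\kappa$, and let $d\ge1$. The core $\mathcal N_{d,\kappa}(K)$ consists of a path $x_1,\dots,x_d$ with root $x_1$, of $d$ disjoint copies $K^{(1)},\dots,K^{(d)}$ of $K$, and, for each $i$, of a \emph{connector}: a path of length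
\[
\ell_i=1+(d-i)(\kappa+1)
\]
from $x_i$ to the root of $K^{(i)}$, with new inner vertices. Its leaves are the leaves of the copies.

\begin{lemma}\label{lem:nest}
Let $K'=\mathcal N_{d,\kappa}(K)$, where $K$ has spread at most $\kappa$ and $L$ leaves.
\begin{enumerate}
\item[(a)] The simple paths from $x_1$ to a vertex $y$ of $K^{(i)}$ are exactly the path $x_1\dots x_i$ followed by the $i$-th connector and by a simple path in $K^{(i)}$ from its root to $y$.
\item[(b)] Every leaf of $K^{(i)}$ has smaller depth in $K'$ than every leaf of $K^{(i')}$ with $i'<i$, and $K'$ has spread at most $d\kappa$.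
\item[(c)] $K'$ has $dL$ leaves and at most $\kappa d^2+d|V(K)|$ vertices.
\item[(d)] Let $F$ be a set of bridges of $K^{(i)}$ such that some leaf of $K^{(i)}$ is reachable from its root in $K^{(i)}\setminus F$. Put $F'=F\cup\{x_ix_{i+1}\}$ if $i<d$ and $F'=F$ if $i=d$. Then $F'$ is a set of bridges of $K'$, and $N(K',F')=N(K^{(i)},F)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The path $x_1\dots x_d$ and the connectors form a tree $T$, and each copy meets the rest of $K'$ only in its root, which has degree one in $T$. A simple path from $x_1$ that reaches the root of a copy can therefore only continue inside that copy. So a simple path from $x_1$ to $y$ runs in $T$ to the root of $K^{(i)}$, along the unique such path, and then stays in $K^{(i)}$.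

(b) By (a), a leaf of $K^{(i)}$ of depth $\delta$ in $K^{(i)}$ has depth $(i-1)+\ell_i+\delta=d+(d-i)\kappa+\delta$ in $K'$. If the depths in $K$ lie in $[h,h+\kappa-1]$, then the depths of the leaves of $K^{(i)}$ lie in $[d+h+(d-i)\kappa,\ d+h+(d-i+1)\kappa-1]$. For $i=d,d-1,\dots,1$ these are consecutive disjoint blocks of $\kappa$ integers, in increasing order.

(c) Outside the copies there are $d+\sum_i(\ell_i-1)=d+\frac{d(d-1)}2(\kappa+1)$ vertices. Since $\frac{\kappa+1}2\le\kappa$ and $d\le\kappa d$, this is at most $\kappa d+\kappa d(d-1)=\kappa d^2$.

(d) Every cycle of $K'$ lies inside one copy, so the edges of $T$ and the bridges of $K^{(i)}$ are bridges of $K'$. By~\eqref{eq:bridge}, the nearest leaves in $K'\setminus F'$ are the reachable leaves of minimum depth. No leaf of a copy $K^{(i')}$ with $i'>i$ is reachable. By (a), the reachable leaves of $K^{(i)}$ are those reachable from its root in $K^{(i)}\setminus F$, and there is at least one. By (b) they have smaller depth than all leaves of earlier copies. Their depths in $K'$ and in $K^{(i)}$ differ by a constant, so the minimum is attained exactly on $N(K^{(i)},F)$.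
\end{proof}

Part (d) is where bridges are needed: a fault on a cycle could lengthen the paths inside $K^{(i)}$ beyond the spacing $\kappa$, and an earlier copy could become nearer.

\begin{example}[forced edges]\label{ex:forced}
Let $T_0$ be a single vertex, which is both root and leaf, and let $T_k=\mathcal N_{d,d^{k-1}}(T_{k-1})$ for $k\ge1$. The core $T_1$ is a \emph{comb}: a path $x_1,\dots,x_d$ with a branch of length $2(d-i)+1$ at $x_i$, which ends in a leaf of depth $2d-i$. By Lemma~\ref{lem:nest} and induction, $T_k$ has spread at most $d^k$ and $d^k$ leaves, $|V(T_k)|\le d^{k+1}+d|V(T_{k-1})|$ gives $|V(T_f)|\le(f+1)d^{f+1}$, and every leaf $z$ of $T_f$ has a set $F_z$ of at most $f$ bridges with $N(T_f,F_z)=\{z\}$. In $G(T_f,\sigma,n)$, Lemma~\ref{lem:last} shows that \emph{every} replacement path from the root to $v\in W$ under $F_z$ ends with $zv$. Hence every $f$-FT preserver contains all of the at least $\sigma d^fn/2$ outer edges. For $n\ge2(f+1)\sigma$ and $d=\lfloor(n/(2(f+1)\sigma))^{1/(f+1)}\rfloor$ this is $\Omega_f(n^{2-1/(f+1)}\sigma^{1/(f+1)})$, the order of the lower bounds in (i)--(iii).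
\end{example}

\subsection{The price of spread}\label{sec:price}

Consider $f=2$ and one source. Nesting an inner core with $N$ vertices, $L$ leaves and spread $\kappa$ costs $\kappa d^2+dN$ vertices and yields $dL$ leaves. The two costs balance at $d=N/\kappa$, which gives $NL/\kappa$ leaves on $2N^2/\kappa$ vertices. For a comb with $R$ leaves, $N$ is of order $R^2$ and $\kappa=R$, so we get order $R^2$ leaves on order $R^3$ vertices, and $n^{1+2/3}$ outer edges. If the inner core had the same numbers of leaves and vertices but spread only $\sqrt R$, we would get order $R^{5/2}$ leaves on order $R^{7/2}$ vertices, and $n^{1+5/7}$ outer edges. This is the exponent $12/7$.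

To force edges with a comb, the fault after the $j$-th branch must leave the $j$-th leaf strictly nearer than all earlier ones. So the $R$ depths are distinct and the spread is at least $R$. Against a fixed tiebreaking scheme we need less: many leaves may have the same depth, as long as the scheme prefers the latest one among those that survive.

One would guess that random perturbations do not allow this. Imagine a comb whose $R$ leaves have equal depth, fix $v\in W$, and suppose that the costs $Y_1,\dots,Y_R$ of reaching $v$ through the leaves were independent with a common continuous distribution. The edge from the $j$-th leaf to $v$ is selected under one of the $R$ cuts of the comb exactly when $Y_j=\min(Y_1,\dots,Y_j)$, which has probability $1/j$. The expected number of selected edges at $v$ is $\sum_{j\le R}1/j\le1+\ln R$, and almost all leaves are wasted. The weak point of this reasoning is the common distribution: routes of equal length need not have equally distributed costs.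

\section{Diamonds bias the perturbation}\label{sec:diamonds}

It is convenient to rescale. Fix a direction for each edge $e$, and let $U_e$ be $n^2$ times the perturbation of $e$ in this direction. The uniform distribution on $[-1/n^2,1/n^2]$ is symmetric, so for any fixed choice of directions the $U_e$ are independent and uniform on $[-1,1]$. The \emph{weight} of a path that traverses its edges in the fixed directions is $\sum_eU_e$, and its cost is its length plus $n^{-2}$ times its weight. A uniform variable $U$ on $[-1,1]$ has $\mathbb EU=0$, $\mathbb EU^2=\frac13$ and $\mathbb EU^4=\frac15$.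

A \emph{diamond} from $u$ to $w$ consists of two paths $u\,x\,w$ and $u\,x'\,w$ with new vertices $x,x'$, all four edges directed from $u$ toward $w$. It has the same length as a plain path with two edges, but a path of minimum cost takes its cheaper side. The weight of the cheaper side is
\[
D=\min(X,X'),\qquad X=U_1+U_2,\quad X'=U_3+U_4,
\]
with $U_1,\dots,U_4$ independent and uniform on $[-1,1]$.

\begin{lemma}\label{lem:diamond}
$\mathbb ED=-\mu$ with $\mu>0$ and $\mu^2\ge\frac{10}{81}$, and $\operatorname{Var}D\le\frac43$.
\end{lemma}

\begin{proof}
We have $D=\frac12(X+X'-|T|)$ with $T=X-X'$, so $\mathbb ED=-\mu$ for $\mu=\frac12\mathbb E|T|$. By symmetry $T$ is distributed as $U_1+U_2+U_3+U_4$, so $\mathbb ET^2=\frac43$. In the expansion of $T^4$ all terms with an odd power of some $U_i$ have mean zero. There remain the four terms $U_i^4$ and, for each of the six pairs $i<i'$, the term $6U_i^2U_{i'}^2$, so $\mathbb ET^4=\frac45+\frac{36}9=\frac{24}5$. H\"older's inequality $\mathbb E|YZ|\le(\mathbb E|Y|^{3/2})^{2/3}(\mathbb E|Z|^3)^{1/3}$ with $Y=|T|^{2/3}$ and $Z=|T|^{4/3}$ gives $\mathbb ET^2\le(\mathbb E|T|)^{2/3}(\mathbb ET^4)^{1/3}$. Cubing,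
\[
(\mathbb E|T|)^2\ge\frac{(4/3)^3}{24/5}=\frac{40}{81},
\]
and $\mu^2\ge\frac{10}{81}$. Finally $D^2\le X^2+X'^2$, so $\operatorname{Var}D\le\mathbb ED^2\le\frac23+\frac23$.
\end{proof}

We shall use Chebyshev's inequality in the following form: if $\mathbb E\Delta=-m<0$, then $\Pr[\Delta\ge0]\le\Pr[|\Delta+m|\ge m]\le\operatorname{Var}(\Delta)/m^2$.

\begin{example}\label{ex:bias}
Let two routes of length $2$ leave a vertex $s$: a diamond, with side weights $X,X'$, and a plain path of weight $X''$. The three variables are independent with the same continuous distribution, so each is the smallest with probability $\frac13$. The diamond is cheaper than the plain path with probability $\frac23$ and not $\frac12$. Now compare a chain of $t$ consecutive diamonds with a plain path of length $2t$. The cheapest path through the chain chooses in each diamond separately, so its weight is a sum of $t$ independent copies of $D$. The difference $\Delta$ between this weight and the weight of the plain path has mean $-\mu t$ and variance at most $\frac43t+\frac13\cdot2t=2t$. Hence the plain path wins with probability at most $2t/(\mu t)^2\le16.2/t$.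
\end{example}

The example shows the two scales that drive the construction. On a route of length $L$ the bias available from diamonds is linear in $L$, and the fluctuation is of order $\sqrt L$. To order several routes of the same length $L$, give them $t,2t,3t,\dots$ diamonds. Consecutive routes are then separated by $\mu t$ in the mean, which beats the fluctuation when $t$ is a large multiple of $\sqrt L$. A route has room for $L/2$ diamonds, so about $\sqrt L$ routes can be ordered in this way.

In a comb-shaped core with $R$ leaves and spread $o(R)$, the last leaf has depth at least $R-1$, so the $j$-th branch has length at least $R-j-o(R)$, and $L$ is of order $R$. We can therefore order about $\sqrt R$ leaves of equal depth, but not all $R$ of them by this method. This suggests to split the $R$ leaves into $\sqrt R$ groups of $\sqrt R$, to order the groups by depth and the leaves within a group by diamonds. The spread drops from $R$ to $\sqrt R$, as required in Section~\ref{sec:price}.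

\section{The gadget}\label{sec:gadget}

Fix $A=120$. Let $q\ge1$ be an integer and $R=q^2$. Write each $j\in\{1,\dots,R\}$ uniquely as $j=(a-1)q+b$ with $a,b\in\{1,\dots,q\}$, and call $a$ the \emph{level} and $b$ the \emph{rank} of $j$. The core $B_q$ consists of a \emph{main path} $p_1,\dots,p_R$ with root $p_1$ and, for each $j$, a \emph{branch} attached at $p_j$. The branch is a chain of $Aqb$ consecutive diamonds starting at $p_j$, followed by a plain path of length
\[
m_j=2Aq(q-b)+(R-j)+(q-a)+1\ \ge 1
\]
that ends in the leaf $z_j$; see Figure~\ref{fig:gadget}. The first term of $m_j$ makes up for the length of the diamonds that a branch of rank $b<q$ lacks, the second makes up for the position on the main path, and the third puts higher levels closer to the root. Let $F_j=\{p_jp_{j+1}\}$ for $j<R$ and $F_R=\emptyset$.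

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.9cm,y=-0.5cm]
\draw[very thick] (0,0)--(1,1)--(2,2)--(3,3);
\foreach \x/\y in {0/0,1/1,1/3,2/2,3/3,3/5}{
  \draw (\x,\y)--(\x-0.15,\y+1)--(\x,\y+2)--(\x+0.15,\y+1)--cycle;
  \fill (\x,\y) circle (1.5pt) (\x-0.15,\y+1) circle (1.5pt) (\x+0.15,\y+1) circle (1.5pt);}
\foreach \x/\y/\z in {0/2/9,1/5/9,2/4/8,3/7/8}{
  \draw (\x,\y)--(\x,\z);
  \foreach \w in {\y,...,\z} \fill (\x,\w) circle (1.5pt);}
\node[above] at (0,0) {$p_1$}; \node[above] at (1,1) {$p_2$};
\node[above] at (2,2) {$p_3$}; \node[above] at (3,3) {$p_4$};
\node[below] at (0,9) {$z_1$}; \node[below] at (1,9) {$z_2$};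
\node[below] at (2,8) {$z_3$}; \node[below] at (3,8) {$z_4$};
\node at (1.5,1.5) {\Large$\times$};
\end{tikzpicture}
\caption{The gadget $B_2$, drawn with the number $Aq$ replaced by $1$. The vertical position of a vertex is its distance from the root $p_1$. The leaves $z_1,z_2$ of level $1$ have depth $9$ and the leaves $z_3,z_4$ of level $2$ have depth $8$. Within a level, the later branch has more diamonds. When the crossed edge $p_2p_3$ fails, $z_1$ and $z_2$ are the nearest leaves, and the extra diamonds bias the tie in favor of $z_2$.}
\label{fig:gadget}
\end{figure}

\begin{lemma}\label{lem:gadget}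
Let $j$ have level $a$ and rank $b$.
\begin{enumerate}
\item[(a)] The simple $p_1\leadsto z_j$ paths in $B_q$ follow the main path to $p_j$ and then the branch, taking one of the two sides of each diamond. All of them have length $(2A+1)R+(q-a)$. In particular $B_q$ has spread at most $q$.
\item[(b)] $|V(B_q)|\le(3A+2)R^2=362\,q^4$.
\item[(c)] $F_j$ is a set of at most one bridge, and $N(B_q,F_j)=\{z_{j-k}:0\le k\le b-1\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The other branches, and the part of the main path after $p_j$, each meet the union of $p_1\dots p_j$ and the $j$-th branch in a single vertex, so a simple $p_1\leadsto z_j$ path cannot enter them. Within this union the only freedom is the side of each diamond. The length is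
\[
(j-1)+2Aqb+m_j=2Aq^2+R+(q-a).
\]
As $a$ ranges over $1,\dots,q$, this takes $q$ consecutive values.

(b) Each diamond adds three vertices. Since $j,a\ge1$, we have
\begin{equation}\label{eq:rest}
(R-j)+(q-a)+2\le R+q\le2R .
\end{equation}
So the vertex $p_j$ and its branch have $1+3Aqb+m_j=2Aq^2+Aqb+(R-j)+(q-a)+2\le(3A+2)R$ vertices in total, and there are $R$ branches.

(c) The only cycles of $B_q$ are the diamonds, so the edges of the main path are bridges. In $B_q\setminus F_j$ the reachable leaves are $z_1,\dots,z_j$. By~\eqref{eq:bridge} and (a), the nearest ones are those of the highest level among them. This level is $a$, and the indices of level $a$ that are at most $j$ are $j-k$ with $0\le k\le b-1$.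
\end{proof}

Add a vertex $v$ adjacent to all leaves. Direct the main path from $p_1$ to $p_R$, each branch from $p_j$ toward $z_j$, and the edge $z_jv$ from $z_j$ to $v$; by Lemma~\ref{lem:gadget}(a), a simple $p_1\leadsto z_j$ path of $B_q$ followed by $z_jv$ respects these directions. Let the $U_e$ be independent and uniform on $[-1,1]$, and let $Y_j(v)$ be the minimum weight of such a path. The choices in different diamonds do not interact, so
\[
Y_j(v)=\sum_{i<j}U_{p_ip_{i+1}}+\sum_{\text{diamonds of branch }j}D+\sum_{\text{plain edges of branch }j}U_e+U_{z_jv},
\]
where the summands are independent and each $D$ is distributed as in Lemma~\ref{lem:diamond}.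

The leaf $z_j$ has to beat up to $q-1$ competitors at once, and we can afford only a constant failure probability in total. This is possible because the advantage over $z_{j-k}$ grows linearly in $k$ while the variance stays $O(AR)$, so the failure probabilities decay like $1/(Ak^2)$ and have a small sum.

\begin{lemma}\label{lem:order}
For every $j$, of rank $b$, the event
\[
Y_j(v)<Y_{j-k}(v)\quad\text{for all }1\le k\le b-1
\]
has probability at least $\frac12$.
\end{lemma}

\begin{proof}
Let $\Delta_k=Y_j(v)-Y_{j-k}(v)$ for $1\le k\le b-1$. The index $j-k$ has the same level as $j$ and rank $b-k$. Plain edges have mean zero, so only the diamonds contribute to the mean: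
\[
\mathbb E\Delta_k=-\mu\big(Aqb-Aq(b-k)\big)=-\mu Aqk .
\]
The main-path edges up to $p_{j-k}$ cancel in $\Delta_k$. What remains is a signed sum of independent variables: $k$ main-path edges, and for each of the two indices the diamonds and plain edges of its branch and its edge to $v$. For an index $i$ of level $a'$ and rank $b'$, inequality~\eqref{eq:rest} gives $m_i+1\le2Aq(q-b')+2R$. So, by Lemma~\ref{lem:diamond}, the branch together with the edge to $v$ contributes variance at most
\[
\tfrac43Aqb'+\tfrac13(m_i+1)\le\tfrac43Aqb'+\tfrac23Aq(q-b')+\tfrac23R\le\tfrac43AR+\tfrac23R .
\]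
Since $k\le R$ and $A\ge1$, we get $\operatorname{Var}\Delta_k\le\frac13R+\frac83AR+\frac43R\le\frac{13}3AR$. Chebyshev's inequality, a union bound over $k$, and $R=q^2$ give
\[
\Pr[\Delta_k\ge0\text{ for some }k]\le\sum_{k\ge1}\frac{13AR}{3\mu^2A^2q^2k^2}=\frac{13}{3\mu^2A}\cdot\frac{\pi^2}6\le\frac{13\cdot81}{180}\cdot\frac{\pi^2}{A}=\frac{5.85\,\pi^2}{120}<\frac12,
\]
where $\pi^2<10$ is used in the last step.
\end{proof}

The step size $Aq=A\sqrt R$ is what makes $q$ cancel in the last display. With a step of smaller order than $\sqrt R$ the bound on $\Pr[\Delta_1\ge0]$ would be useless, and with $q$ steps of larger order the branches would be longer than $O(R)$.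

\section{Proof of the theorems}\label{sec:proof}

\subsection{The cores $K_f$}

The gadget has $N\le362q^4$ vertices and spread $q$, so the balance $d\approx N/\kappa$ of Section~\ref{sec:price} suggests $d=q^3$. Put $d=q^3$, $\kappa_k=d^{k-1}q$, and
\[
K_1=B_q,\qquad K_k=\mathcal N_{d,\kappa_{k-1}}(K_{k-1})\quad(k\ge2).
\]
This is well defined: $K_1$ has spread at most $\kappa_1=q$ by Lemma~\ref{lem:gadget}(a), and if $K_{k-1}$ has spread at most $\kappa_{k-1}$, then $K_k$ has spread at most $d\kappa_{k-1}=\kappa_k$ by Lemma~\ref{lem:nest}(b). The core $K_k$ contains $d^{k-1}$ disjoint copies of $B_q$ coming from the recursion, which we call \emph{cells}; its leaves are the leaves of the cells.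

\begin{lemma}\label{lem:core}
Let $f\ge1$ and $C_f=f+361$.
\begin{enumerate}
\item[(a)] $K_f$ has $q^{3f-1}$ leaves and at most $C_f\,q^{3f+1}$ vertices.
\item[(b)] For each cell $B$ there is a path $P_B$ from the root of $K_f$ to the root of $B$ such that the simple paths from the root of $K_f$ to a leaf $z'$ of $B$ are exactly $P_B$ followed by a simple path in $B$ from its root to $z'$.
\item[(c)] Let $z$ be the leaf $z_j$ of the cell $B$, of rank $b$. There is a set $F_z$ of at most $f$ bridges of $K_f$ such that $N(K_f,F_z)$ consists of the leaves $z_{j-k}$ of $B$ with $0\le k\le b-1$.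
\end{enumerate}
\end{lemma}

\begin{proof}
(a) There are $d^{f-1}R=q^{3f-1}$ leaves. By Lemma~\ref{lem:nest}(c), $|V(K_k)|\le\kappa_{k-1}d^2+d|V(K_{k-1})|=d^kq+d|V(K_{k-1})|$. Dividing by $d^k$ and summing over $k=2,\dots,f$ gives $|V(K_f)|\le(f-1)d^fq+d^{f-1}|V(B_q)|$. Both $d^fq$ and $d^{f-1}q^4$ equal $q^{3f+1}$, and $|V(B_q)|\le362q^4$.

(b), (c) We use induction on $f$. For $f=1$ the path $P_B$ is a single vertex, and $F_z=F_j$ works by Lemma~\ref{lem:gadget}(c). For $f\ge2$ let $B$ lie in the $i$-th copy of $K_{f-1}$. Then (b) follows from Lemma~\ref{lem:nest}(a), and (c) follows from Lemma~\ref{lem:nest}(d), applied to the fault set of $z$ inside that copy; this adds at most the one edge $x_ix_{i+1}$.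
\end{proof}

For $f=2$ the core has $q^5$ leaves and at most $363\,q^7$ vertices, and $F_z$ consists of at most one edge of the outer path and at most one edge of the main path of the cell.

\subsection{One outer edge}

Let $G=G(K_f,\sigma,n)$ with $n\ge2\sigma|V(K_f)|$. Direct the edges of every cell as in Section~\ref{sec:gadget} and the outer edges from the leaf to $W$, and define the $U_e$ for these directions. Let $z$ be the leaf $z_j$ of a cell $B$ in the core with root $s$, and let $v\in W$. Let $\mathcal E_{z,v}$ be the event of Lemma~\ref{lem:order} for $B$, $j$ and $v$. It has probability at least $\frac12$, and it depends only on the $U_e$ for the edges of $B$ and the outer edges at leaves of $B$.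

\begin{lemma}\label{lem:edge}
If $\mathcal E_{z,v}$ occurs, then $\pi(s,v\mid F_z)$ ends with the edge $zv$, so $zv\in E(H^f_\pi)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:last} and Lemma~\ref{lem:core}(c), a shortest $s\leadsto v$ path in $G\setminus F_z$ is a shortest path in $K_f\setminus F_z$ from $s$ to a leaf $z_{j-k}$ of $B$ with $0\le k\le b-1$, followed by the edge to $v$. By~\eqref{eq:bridge}, all simple $s\leadsto z_{j-k}$ paths of $K_f$ survive the faults. By Lemma~\ref{lem:core}(b) and Lemma~\ref{lem:gadget}(a), they consist of $P_B$ and a simple path in $B$, and all of them have the same length. So the replacement paths are exactly the paths $P_B\,Q$, where $Q$ is a simple path in $B$ from its root to some $z_{j-k}$ followed by the edge $z_{j-k}v$. The prefix $P_B$ and the length of $Q$ are common to all of them, so $\pi(s,v\mid F_z)$ is the one that minimizes the weight of $Q$. The minimum weight through $z_{j-k}$ is $Y_{j-k}(v)$, and on $\mathcal E_{z,v}$ it is smallest for $k=0$ only. Since $|F_z|\le f$, the path belongs to the overlay.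
\end{proof}

\subsection{Counting}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Write $\alpha=\frac2{3f+1}$, so that $1-\alpha=\frac{3f-1}{3f+1}$. Let $n_f=2C_f$ and $n\ge n_f$, and put
\[
\gamma=2^{-(3f+1)}(2C_f)^{-(1-\alpha)},\qquad c_f=\min\Big\{\gamma\,(4C_f)^{-\alpha},\ \frac\gamma2,\ \frac1{2C_f}\Big\}.
\]

\emph{Expectation, $\sigma\le n/(2C_f)$.} Let $q=\lfloor(n/(2C_f\sigma))^{1/(3f+1)}\rfloor\ge1$. By Lemma~\ref{lem:core}(a), $2\sigma|V(K_f)|\le2C_f\sigma q^{3f+1}\le n$, so $G=G(K_f,\sigma,n)$ is defined and $|W|\ge n/2$. Since $\lfloor y\rfloor\ge y/2$ for $y\ge1$,
\begin{equation}\label{eq:count}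
\tfrac14\,\sigma n\,q^{3f-1}\ \ge\ \tfrac14\,\sigma n\,2^{-(3f-1)}\Big(\frac n{2C_f\sigma}\Big)^{1-\alpha}=\gamma\,n^{2-\alpha}\sigma^{\alpha}.
\end{equation}
Let $X$ be the number of pairs $(z,v)$ of a leaf $z$ and a vertex $v\in W$ for which $\mathcal E_{z,v}$ occurs. Distinct pairs give distinct edges $zv$, so $X\le|E(H^f_\pi)|$ by Lemma~\ref{lem:edge}. There are $\sigma q^{3f-1}|W|$ pairs, so Lemma~\ref{lem:order} and~\eqref{eq:count} give
\[
\mathbb E|E(H^f_\pi)|\ge\mathbb EX\ge\tfrac12\,\sigma q^{3f-1}|W|\ge\tfrac14\,\sigma n\,q^{3f-1}\ge\gamma\,n^{2-\alpha}\sigma^\alpha .
\]

\emph{Expectation, $\sigma>n/(2C_f)$.} Let $\sigma_0=\lfloor n/(2C_f)\rfloor$; as $n\ge2C_f$, we have $\sigma_0\ge1$ and $\sigma_0\ge n/(4C_f)$. Take the graph constructed above for $\sigma_0$ sources and enlarge the set of roots by arbitrary vertices to a set $S$ of size $\sigma$. The paths $\pi(s,v\mid F)$ do not depend on $S$, so the overlay can only grow. Its expected size is at least $\gamma\,n^{2-\alpha}\sigma_0^\alpha\ge\gamma(4C_f)^{-\alpha}n^2\ge c_f\,n^{2-\alpha}\sigma^\alpha$, because $\sigma\le n$.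

\emph{High probability.} Let $\sigma\le c_fn$. Then $\sigma\le n/(2C_f)$, and $G$, $q$ and $X$ are as in the first case. The events $\mathcal E_{z,v}$ for the same cell are strongly dependent, since they share branches, so we group them by cells. There are $m=\sigma d^{f-1}$ cells. For a cell $B$ let $X_B$ count the pairs $(z,v)$ with $z$ a leaf of $B$ for which $\mathcal E_{z,v}$ occurs. Then $X=\sum_BX_B$ and $0\le X_B\le M:=R|W|$. The variable $X_B$ is a function of the $U_e$ on the edges of $B$ and on the outer edges at leaves of $B$. These edge sets are disjoint for different cells, so the $X_B$ are independent. Hoeffding's inequality states that for independent variables $X_1,\dots,X_m$ with values in $[0,M]$, their sum $X$ and $t>0$,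
\[
\Pr[X\le\mathbb EX-t]\le\exp\big(-2t^2/(mM^2)\big).
\]
Here $mM=\sigma q^{3f-1}|W|$ is the number of pairs, so $\mathbb EX\ge mM/2$, and $t=mM/4$ gives $\Pr[X\le mM/4]\le e^{-m/8}=\exp(-\sigma d^{f-1}/8)$. Outside this event, by~\eqref{eq:count},
\[
|E(H^f_\pi)|\ge X>\tfrac14mM\ge\tfrac18\,\sigma n\,q^{3f-1}\ge\tfrac\gamma2\,n^{2-\alpha}\sigma^\alpha\ge c_f\,n^{2-\alpha}\sigma^\alpha .
\]
Finally, $d=q^3$ lies between $\frac18y^3$ and $y^3$ for $y=(n/(2C_f\sigma))^{1/(3f+1)}$, so $d=\Theta_f\big((n/\sigma)^{3/(3f+1)}\big)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Take $f=2$ in Theorem~\ref{thm:all}. Then $\alpha=\frac27$ and $C_2=363$, so $n_0=726$ and $c=c_2$ work. The identity in the statement holds because $\frac{12}7-\frac53=\frac1{21}=\frac13-\frac27$.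
\end{proof}

\section{Remarks}

\begin{remark}[the role of $f\ge2$]
The proof of the expectation bound does not use $f\ge2$, but for $f=1$ it gives only $n^{3/2}\sigma^{1/2}$, the order of (i). The gadget $B_q$ has as many leaves and vertices as a comb, up to constant factors. Its advantage is the smaller spread, and spread matters only when the gadget is nested, which takes a second fault.
\end{remark}

\begin{remark}[resampling]
One might draw the perturbations several times and keep the smallest overlay. For $f=2$ and $\sigma=1$ the failure probability in Theorem~\ref{thm:all} is $e^{-d/8}=e^{-\Omega(n^{3/7})}$. By a union bound, among polynomially many samples all overlays have at least $c_2n^{12/7}$ edges, except with probability $e^{-\Omega(n^{3/7})}$.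
\end{remark}

\begin{remark}[symmetric perturbations]
All paths compared in the proof traverse each edge in one fixed direction, and the proof uses only that the $U_e$ for these directions are independent and uniform on $[-1,1]$. This also holds for symmetric perturbations $r_{vu}=r_{uv}$, as do the properties of the scheme verified in Section~\ref{sec:scheme}. So both theorems hold for that scheme, with the same proof, and antisymmetry plays no role.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BP} Greg Bodwin and Merav Parter, \emph{Restorable Shortest Path Tiebreaking for Edge-Faulty Graphs}, arXiv:2102.10174 (2021).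
\end{thebibliography}
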